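# Balanced chains of covering sets: a polynomial, a potential and a trace

## 1. Fractional vertex sets and the polynomials $p_i^T$

The construction on which everything turns is a fractional vertex set that shrinks. We set it up before saying what problem it solves.

**Definition (weights).** Let $A$ be a finite set with $|A|=n\ge1$, and let $k\ge2$, $r\ge1$ be integers. For each $i\in[k]=\{1,\dots,k\}$ let $\omega_i$ be a nonnegative weight function on the $r$-element subsets of $A$ (we call these subsets *edges*) such that
$$\sum_{e\ni a}\omega_i(e)\le1\qquad\text{for every }a\in A. \tag{1}$$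
Put $M_i=\sum_e\omega_i(e)$, and for $T\subset A$ put $\omega_i[T]=\sum_{e\subset T}\omega_i(e)$, the weight of the edges lying inside $T$.

**Definition (fractional sets).** A *fractional subset* of $T\subset A$ is a point $x\in[0,1]^T$. We always write $y=1-x$ coordinatewise, and call $\sum_{a\in T}y_a$ the *deficit* of $x$. We set
$$p_i^T(x)=\sum_{e\subset T}\omega_i(e)\prod_{a\in e}x_a .$$

If each $a\in T$ is kept independently with probability $x_a$, then $p_i^T(x)$ is the expected $\omega_i$-weight of the edges all of whose elements are kept. In particular $p_i^T(1,\dots,1)=\omega_i[T]$. We drop the superscript $T$ when it is clear.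

**Example A.** Let $A=\{1,2,3,4\}$, $r=2$, $k=3$, and let $\omega_1,\omega_2,\omega_3$ give weight $1$ to the edges of the three perfect matchings $\{12,34\}$, $\{13,24\}$, $\{14,23\}$, and weight $0$ to the others. Then (1) holds and
$$p_1=x_1x_2+x_3x_4,\qquad p_2=x_1x_3+x_2x_4,\qquad p_3=x_1x_4+x_2x_3 .$$
At $x=(1,1,1,0)$ all three values are $1$, and at $(1,1,0,0)$ they are $1,0,0$.

We shall use three facts.

* **(F1)** $p_i^T(sx)=s^r\,p_i^T(x)$ for $s\in[0,1]$, because every edge has exactly $r$ elements.
* **(F2)** $0\le\omega_i[T]-p_i^T(x)\le\sum_{a\in T}y_a$. Indeed, $\partial_ap_i^T(x)=\sum_{a\in e\subset T}\omega_i(e)\prod_{c\in e\setminus a}x_c$ lies in $[0,1]$ by (1); integrate along the segment from $x$ to $(1,\dots,1)$.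
* **(F3)** If $|T|\le r-1$ then $\omega_i[T]=0$, and if $|T|\ge r-1$ then $0\le\omega_i[T]\le|T|-r+1$. The first part holds because no edge fits into $T$. For the second, deleting one element $a$ from a set lowers its weight by at most $\sum_{e\ni a}\omega_i(e)\le1$; delete elements until $r-1$ remain.

Here is how the construction is used. We carry a triple $(T,x,\gamma)$: a set $T$, a fractional subset $x$ of $T$ with a fixed deficit of order $k$, and a number $\gamma\in[0,1]$ such that each $p_i^T(x)$ is close to $\gamma M_i$. By (F2) each $\omega_i[T]$ is then close to $\gamma M_i$ too, with the *same* $\gamma$ for all $i$. To pass to a smaller $T$ we do three things. We scale $x$ down slightly, which by (F1) multiplies all the differences $p_i-\gamma M_i$ by a common factor below $1$. Then we move $x$, at fixed deficit, until some coordinate $x_a$ is $0$. Finally we delete $a$, which changes no $p_i$. The hard move is the middle one.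

## 2. Growing a set that covers $k$ blocks evenly

The question below comes from Tung H. Nguyen, "Growing balanced covering sets", arXiv:2102.10862 (2021).

Let $k\ge2$ and $m\ge1$ be integers and $c\in(0,1/2)$. Consider a finite bipartite graph without multiple edges, with bipartition $(A,B)$, where $B$ is partitioned into $k$ blocks $B_1,\dots,B_k$ of $m$ vertices each. All vertices of $B$ have the same degree $r\ge1$, and each vertex of $A$ has at most $cm$ neighbors in each $B_i$. For $S\subset A$ let $N(S,B_i)$ be the set of vertices of $B_i$ with a neighbor in $S$, that is, the part of $B_i$ *covered* by $S$.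

We add the vertices of $A$ one at a time, in an order of our choice, and want all blocks to be covered at about the same pace. Is there one function $f\colon\mathbb N\to\mathbb R^+$, depending on nothing but $k$ (so independent of $c$, $m$, $r$ and the graph), such that there is always a chain $\emptyset\subsetneq A_1\subsetneq\dots\subsetneq A_n=A$, $n=|A|$, with
$$\big||N(A_j,B_{i_1})|-|N(A_j,B_{i_2})|\big|\le f(k)\,cm\qquad\text{for all }i_1,i_2\in[k],\ j\in[n]\,? \tag{2}$$
The chain has $n=|A|$ members, so $|A_j|=j$.

The answer is yes, and $f(k)=72k$ works. It follows from a statement about weights.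

**Theorem 1.** Let $A$, $n$, $k$, $r$, $\omega_i$, $M_i$ be as in Section 1, so that (1) holds. Then there are sets $A=T_n\supsetneq T_{n-1}\supsetneq\dots\supsetneq T_0=\emptyset$ and numbers $s_j\in[0,1]$ with
$$-(33k+1)\le\omega_i[T_j]-s_jM_i\le38k\qquad(i\in[k],\ 0\le j\le n).$$

**Corollary 2.** With $f(k)=72k$ the chain required in (2) always exists.

**Proof of Corollary 2 from Theorem 1.** The step turns "covered by $A_j$" into "not contained in the complement". Let $\Delta=cm>0$ and
$$\omega_i(e)=\frac1\Delta\,\#\{b\in B_i:N(b)=e\}$$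
for each $r$-subset $e$ of $A$. For $a\in A$, the sum $\sum_{e\ni a}\omega_i(e)$ is $\frac1\Delta$ times the number of neighbors of $a$ in $B_i$, hence at most $1$. Also $M_i=m/\Delta$ for all $i$. A vertex $b\in B_i$ has a neighbor in $A\setminus T$ exactly when $N(b)\not\subset T$, so
$$|N(A\setminus T,B_i)|=m-\Delta\,\omega_i[T]. \tag{3}$$
Take the sets $T_j$ of Theorem 1 and put $A_j=A\setminus T_{n-j}$. Since all $M_i$ are equal, the numbers $\omega_i[T_{n-j}]$, $i\in[k]$, lie in one interval of length $38k+33k+1$. By (3) the left side of (2) is at most $\Delta(71k+1)\le72k\,cm$. $\square$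

The hypothesis $c<1/2$ was not used. Theorem 1 also covers weighted graphs and blocks of different sizes.

The last section proves the following bounds on the best constant.

**Theorem 3.** Let $f_*(k)$ be the smallest constant that can serve as $f(k)$ in (2). Then $f_*(2)=1$; $1\le f_*(k)\le72k$ for all $k\ge2$; and $f_*(k)\ge\frac14\sqrt k$ for all $k\ge4$.

**Example B.** Take $N\ge2$ disjoint copies of Example A. In graph language, $k=3$, $r=2$, $m=2N$, $cm=1$, $c=\frac1{2N}$. The order matters. If $T$ consists of the elements $1,2$ of every copy, then $(\omega_1[T],\omega_2[T],\omega_3[T])=(N,0,0)$, so a chain of sets $T_j$ passing through this $T$ is badly unbalanced. If instead we empty the copies one after another, then each full copy contributes $(2,2,2)$, and the copy in progress contributes $(1,1,1)$ with three elements left, a permutation of $(1,0,0)$ with two, and $(0,0,0)$ with one or none. All differences stay at most $1$.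

Note that in Example B every vertex has degree exactly $1$ in every $\omega_i$. So the vertex degrees, a linear datum, cannot tell the bad chain from the good one. This is why we follow the polynomials $p_i$ and not a linear surrogate.

## 3. Two cases by hand: two blocks, and degree one

**Two blocks.** Let $k=2$ and $M_1=M_2$, and put $D(T)=\omega_1[T]-\omega_2[T]$, so $D(A)=0$. For $a\in T$ let
$$\delta_a=D(T)-D(T\setminus a)=\sum_{a\in e\subset T}(\omega_1-\omega_2)(e)\in[-1,1].$$
Every edge has $r$ elements, so $\sum_{a\in T}\delta_a=rD(T)$. Suppose $T\neq\emptyset$ and $0\le D(T)\le1$. Then some $\delta_a\ge0$, and for it $D(T\setminus a)=D(T)-\delta_a\in[-1,1]$. If $-1\le D(T)\le0$, choose $\delta_a\le0$ in the same way. So we can delete all the elements one by one and keep $|D|\le1$ throughout. By (3), this proves $f_*(2)\le1$.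

**Greedy deletion with more blocks.** For general $k$ with equal $M_i$, let $D(T)\in\mathbb R^k$ be the vector with entries $D_i(T)=\omega_i[T]-\frac1k\sum_j\omega_j[T]$, and $\delta_a=D(T)-D(T\setminus a)$. Again $\sum_a\delta_a=rD(T)$, so some $a$ has $\langle D(T),\delta_a\rangle\ge0$. Since $\delta_a$ is the orthogonal projection of a vector in $[0,1]^k$, we have $|\delta_a|^2\le k$, and $|D(T\setminus a)|^2\le|D(T)|^2+k$. This yields only $|D(T)|\le\sqrt{k(n-|T|)}$, a bound that grows with $n$. The averaging gives one scalar inequality, which settles one sign; with $k\ge3$ several signs have to be right at once.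

**Degree one.** Let $r=1$ and write $w_i(a)=\omega_i(\{a\})\in[0,1]$. Now $p_i(x)=\sum_aw_i(a)x_a$ is linear, and the Steinitz/Grinberg–Sevastyanov argument applies. Keep, for $|T|\ge k$, a point $x\in[0,1]^T$ and $\gamma\in[0,1]$ with deficit exactly $k$ and $p_i(x)=\gamma M_i$ for all $i$. If $n\ge k$, start with $T=A$ and $x_a=\gamma=1-\frac kn$.

Given such a state with $|T|\ge k+1$, multiply $x$ and $\gamma$ by $\frac{|T|-k-1}{|T|-k}$. The equations $p_i(x)=\gamma M_i$ survive, and the deficit becomes $k+1$. The polytope of all $x\in[0,1]^T$ satisfying these $k$ equations and having deficit $k+1$ is nonempty, so let $x$ be a vertex of it. It has at most $k+1$ coordinates in $(0,1)$: otherwise $k+1$ linear conditions leave a nonzero $u$, supported on those coordinates, with $x\pm\varepsilon u$ in the polytope for small $\varepsilon>0$.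

If no coordinate were $0$, then all positive $y_a$ would be $<1$ and there would be at most $k+1$ of them. Since $\sum y_a=k+1>0$, at least one exists, so $\sum y_a<k+1$, a contradiction. So some $x_a=0$. Delete $a$: the deficit drops to $k$ and the equations are unchanged.

For each state $0\le\omega_i[T]-\gamma M_i=\sum_aw_i(a)y_a\le k$, and for $|T|\le k$ we have $0\le\omega_i[T]\le k$. So for $r=1$ the differences in (2) stay within $k\,cm$.

## 4. Curvature, and what a second-order test would need

For $r\ge2$ the scaling step survives because of (F1). Deleting a zero coordinate survives too. What breaks is the vertex argument: the sets $\{p_i=\gamma M_i\}$ are no longer flat. In Example A take $x=(x_0,x_0,x_0,x_0)$ and $u=(1,-1,1,-1)$. All three gradients at $x$ equal $(x_0,x_0,x_0,x_0)$, so $u$ is orthogonal to them and preserves the deficit, and a linear argument would let us move along $u$. But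
$$p_1(x+su)=2x_0^2-2s^2,\quad p_2(x+su)=2x_0^2+2s^2,\quad p_3(x+su)=2x_0^2-2s^2 .$$
The balance is destroyed at second order, with either sign of $s$.

So we give up exact equations, watch a smooth version of $\max_i|p_i(x)-\gamma M_i|$, and let $x$ *minimize* it at fixed deficit. If no coordinate of the minimizer is $0$, then the second derivative is nonnegative in all directions $u$ that leave the first-order data alone, and these directions form a subspace of small codimension. We look for a contradiction of the following kind.

**Lemma 4 (trace inequality).** Let $J$ be a real symmetric matrix with $J+I\succeq0$ (positive semidefinite), and suppose that $v^{\mathsf T}Jv\ge0$ for all $v$ in a subspace $V$ of codimension at most $d$. Then $\operatorname{tr}J\ge-d$.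

**Proof.** Let $W$ be the span of the eigenvectors of $J$ with negative eigenvalue. For $0\ne v\in W$ we have $v^{\mathsf T}Jv<0$, so $W\cap V=\{0\}$ and $\dim W\le d$. Thus $J$ has at most $d$ negative eigenvalues, each at least $-1$. $\square$

For a contradiction we want a form with a very negative trace whose off-diagonal part is controlled by its diagonal. The forms $D^2p_i$ alone do not provide this: $p_i$ is multilinear, so the diagonal of its Hessian vanishes and the trace is $0$. We must add a term that is concave in each coordinate.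

**A first correction, and its cost.** Let
$$\kappa(s)=\frac{3s-s^2}2\quad(0\le s\le1),\qquad \kappa'(s)=\frac{3-2s}2\in[\tfrac12,\tfrac32],\qquad\kappa''=-1.$$
Then $\kappa(0)=0$, $\kappa(1)=1$, and
$$s\le\kappa(s)\le\min(1,\tfrac32s), \tag{4}$$
since $\kappa(s)-s=\frac{s(1-s)}2\ge0$, $\kappa$ is increasing, and $\frac32s-\kappa(s)=\frac{s^2}2$. The simplest choice is to add $\sum_{a\in T}\kappa(y_a)$, which puts $-1$ on every diagonal place.

The trouble is the price of scaling. Suppose $y_a=0$ on $L\ge1$ elements of $T$ and $y_a=1$ on the others, and scale $x$ by $1-t$ with $t=1/L$, which raises the deficit by $1$. The sum $\sum\kappa(y_a)$ rises by $L\kappa(t)=\frac{3-t}2$, while the later deletion of an element with $y_a=1$ gives back only $\kappa(1)=1$. The books allow a net rise of $\frac{1-t}2$ in one round. The scaling shrinks a discrepancy $P$ only to $(1-t)^rP\ge(1-rt)P$, so it makes up for this rise only if $P\ge\frac{1-t}{2rt}=\frac{L-1}{2r}$. This bookkeeping gives no bound independent of $n$. The correction charges every element the full rate, including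 elements near which the $p_i$ have hardly any curvature.

## 5. The correction $\Phi_i$ and the potential $\Gamma$

We therefore charge an element $a$ of an edge $e$ only to the extent that some *other* element of $e$ already has positive $y$. For an edge $e$ put
$$\varphi_e(y)=\sum_{a\in e}\kappa(y_a)-1+\prod_{a\in e}(1-\kappa(y_a)).$$
Let each $a\in e$ be hit, independently, with probability $\kappa(y_a)$, and let $X_e$ be the number of hit elements. Then $\varphi_e$ is the expectation of $X_e$ minus the probability that $X_e\ge1$, that is, the expectation of $\max(X_e-1,0)$. Hence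
$$0\le\varphi_e(y)\le\sum_{a\in e}\kappa(y_a). \tag{5}$$
The derivative of $\varphi_e$ with respect to the variable $\kappa(y_a)$ is $1-\prod_{c\in e\setminus a}(1-\kappa(y_c))$, the probability that another element of $e$ is hit. This is the charging rate we wanted.

**Example.** If $r=1$ then $\varphi_e=0$. If $r=2$ and $e=\{a,b\}$, then $\varphi_e=\kappa(y_a)\kappa(y_b)$.

**Definition (correction).** For $T\subset A$, with $n=|A|$ fixed throughout,
$$\Phi_i^T(y)=\sum_{e\subset T}\omega_i(e)\varphi_e(y)+\frac1n\sum_{a\in T}\kappa(y_a).$$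

The last sum is small; it keeps certain diagonal entries nonzero when the first part fails to. By (5), (1) and (4),
$$0\le\Phi_i^T(y)\le2\sum_{a\in T}\kappa(y_a)\le3\sum_{a\in T}y_a. \tag{6}$$

**Definition (potential).** Given $T$, $x\in[0,1]^T$ and $\gamma\in[0,1]$, put
$$z_i^\pm=\pm\big(p_i^T(x)-\gamma M_i\big)+\Phi_i^T(1-x)\qquad(i\in[k]),$$
$$\Gamma(T,x,\gamma)=\Lambda(z),\qquad\Lambda(z)=\frac1\eta\log\sum_{i,\pm}e^{\eta z_i^\pm},\qquad\eta=\log(2k)>0 .$$

There are $2k$ numbers $z_i^\pm$, and $\Lambda$ is a smooth substitute for their maximum: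

* $\max z\le\Lambda(z)\le\max z+1$, because $e^{\eta\max z}\le\sum e^{\eta z}\le2k\,e^{\eta\max z}$ and $\log(2k)=\eta$.
* $\Lambda(0)=1$ and $\Lambda(z+s\mathbf 1)=\Lambda(z)+s$.
* With $\pi_i^\pm=e^{\eta z_i^\pm}/\sum e^{\eta z}$, which are positive with sum $1$, we have $\partial\Lambda/\partial z_i^\pm=\pi_i^\pm>0$. So $\Lambda$ is increasing in each variable.
* Along a smooth curve $z(s)$,
$$\frac{d^2}{ds^2}\Lambda(z(s))=\sum_{i,\pm}\pi_i^\pm\,\ddot z_i^\pm+\eta\operatorname{Var}_\pi(\dot z), \tag{7}$$
where $\operatorname{Var}_\pi$ is the variance of the $2k$ numbers $\dot z_i^\pm$ under the weights $\pi$. To see this, differentiate $\sum\pi_i^\pm\dot z_i^\pm$ and use $\dot\pi_i^\pm=\eta\pi_i^\pm\big(\dot z_i^\pm-\sum\pi\dot z\big)$. On straight lines $\ddot z=0$, so $\Lambda$ is convex.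

## 6. A minimizer of deficit $5k$ has a zero coordinate

**Lemma 5.** Let $|T|\ge5k$, let $\gamma\in[0,1]$ be fixed, and let $x$ minimize $\Gamma(T,\cdot,\gamma)$ over the compact set $Q=\{x\in[0,1]^T:\sum_{a\in T}x_a=|T|-5k\}$. Then $x_a=0$ for some $a\in T$.

**Proof.** Suppose all $x_a>0$, so that $y_a<1$ for all $a$. Let $R=\{a\in T:0<y_a<1\}$. Points of $Q$ have deficit $5k$, so
$$\sum_{a\in R}y_a=5k, \tag{8}$$
and $R\ne\emptyset$.

**Step 1: the second-order condition.** *We extract from minimality a quadratic form that is nonnegative on a subspace of codimension at most $2k$.* Let $U\subset\mathbb R^R$ consist of all $u$ (extended by $0$ to $T$) such that $\sum_au_a=0$ and the $2k$ directional derivatives $Dz_i^\pm(x)u$ are all equal. These are at most $1+(2k-1)=2k$ linear conditions. For $u\in U$ the point $x+su$ lies in $Q$ for all small $|s|$, of either sign, because only coordinates strictly between $0$ and $1$ move. So the smooth function $s\mapsto\Gamma(T,x+su,\gamma)$ has a local minimum at $s=0$, and its second derivative there is $\ge0$. In (7) the variance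 vanishes, since the first derivatives are all equal. Let $q_i=\pi_i^++\pi_i^->0$, so $\sum_iq_i=1$. Since $D^2z_i^\pm=\pm D^2p_i+D^2\Phi_i$ (replacing $u$ by $-u$, as the substitution $y=1-x$ does, does not change a quadratic form),
$$S(u):=\sum_i\Big[(\pi_i^+-\pi_i^-)D^2p_i(u,u)+q_iD^2\Phi_i(u,u)\Big]\ge0\qquad(u\in U). \tag{9}$$

**Step 2: the Hessians.** *We separate the diagonal of $S$ from the rest.* Write $\kappa_a=\kappa(y_a)$, $\kappa_a'=\kappa'(y_a)$ and
$$h_{e,a}=1-\prod_{c\in e\setminus a}(1-\kappa_c).$$
Below, $e$ runs over edges $e\subset T$, and sums over $a\ne b$ run over ordered pairs in $e\cap R$. Since $p_i$ is multilinear,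
$$D^2p_i(u,u)=\sum_e\omega_i(e)\sum_{a\ne b}u_au_b\prod_{c\in e\setminus\{a,b\}}x_c .$$
For $\varphi_e$ as a function of $y$ we have $\partial_a\varphi_e=\kappa_a'h_{e,a}$. Here $h_{e,a}$ does not depend on $y_a$, and $\kappa''=-1$. So $\partial_a^2\varphi_e=-h_{e,a}$, and $\partial_a\partial_b\varphi_e=\kappa_a'\kappa_b'\prod_{c\in e\setminus\{a,b\}}(1-\kappa_c)$ for $a\neq b$. Hence
$$D^2\Phi_i(u,u)=-\sum_{a\in R}u_a^2\Big[\sum_{e\ni a}\omega_i(e)h_{e,a}+\frac1n\Big]+\sum_e\omega_i(e)\sum_{a\ne b}\kappa_a'\kappa_b'u_au_b\prod_{c\in e\setminus\{a,b\}}(1-\kappa_c).$$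
Put
$$H_a=\sum_iq_i\Big[\sum_{e\ni a}\omega_i(e)h_{e,a}+\frac1n\Big]\ge\frac1n>0 .$$
The coefficient of $u_a^2$ in $S$ is exactly $-H_a$.

**Step 3: the off-diagonal part is controlled by the $H_a$.** *We bound $S$ from below by a diagonal form, on all of $\mathbb R^R$.* For $a,b\in R$ the arithmetic–geometric mean inequality gives
$$|u_au_b|\le\frac12\Big(u_a^2\frac{y_b}{y_a}+u_b^2\frac{y_a}{y_b}\Big).$$
Summed over ordered pairs, the two halves contribute equally. Using also $|\pi_i^+-\pi_i^-|\le q_i$, the part of $S$ coming from the $D^2p_i$ is at most, in absolute value,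
$$\sum_iq_i\sum_e\omega_i(e)\sum_{a\in e\cap R}\frac{u_a^2}{y_a}\sum_{b\in e\setminus a}y_b\prod_{c\in e\setminus\{a,b\}}(1-y_c),$$
where we let $b$ range over all of $e\setminus a$, which adds only nonnegative terms. The inner sum over $b$ is the probability that exactly one of independent events with probabilities $y_c$, $c\in e\setminus a$, occurs. It is at most the probability $1-\prod_{c\in e\setminus a}(1-y_c)$ that at least one occurs, and this is at most $h_{e,a}$ because $\kappa(s)\ge s$. So this part of $S$ is at most $\sum_{a\in R}\frac{H_a}{y_a}u_a^2$ in absolute value.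

For the off-diagonal part of the $D^2\Phi_i$ we argue in the same way, with $\kappa_a'u_a$ in place of $u_a$ and $\kappa_a>0$ in place of $y_a$:
$$\sum_{a\ne b}|\kappa_a'u_a\,\kappa_b'u_b|\prod_{c\in e\setminus\{a,b\}}(1-\kappa_c)\le\sum_{a\in e\cap R}\frac{(\kappa_a'u_a)^2}{\kappa_a}\sum_{b\in e\setminus a}\kappa_b\prod_{c\in e\setminus\{a,b\}}(1-\kappa_c)\le\sum_{a\in e\cap R}\frac{(\kappa_a')^2}{\kappa_a}h_{e,a}u_a^2 .$$
The last step is again "exactly one" against "at least one". Summing with the weights $q_i\omega_i(e)$ we get at most $\sum_{a\in R}\frac{(\kappa_a')^2}{\kappa_a}H_au_a^2$. Together with the diagonal $-H_a$,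
$$S(u)\ge-\sum_{a\in R}C_aH_au_a^2\quad(u\in\mathbb R^R),\qquad C_a=\frac1{y_a}+\frac{(\kappa_a')^2}{\kappa_a}+1. \tag{10}$$

**Step 4: the trace.** *We normalize so that Lemma 4 applies.* Substitute $v_a=(C_aH_a)^{1/2}u_a$, which is possible as $C_aH_a>0$. Then $S(u)=v^{\mathsf T}Jv$ with $J$ symmetric. By (10), $J+I\succeq0$. By (9), $v^{\mathsf T}Jv\ge0$ on the image of $U$, a subspace of codimension at most $2k$. By Step 2, the diagonal entries are $J_{aa}=-H_a/(C_aH_a)=-1/C_a$. The unknown quantities $H_a$ have canceled. Lemma 4 gives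
$$\sum_{a\in R}\frac1{C_a}\le2k. \tag{11}$$

**Step 5: the contradiction.** *We compare $1/C_a$ with $y_a$.* For $y=y_a\in(0,1)$,
$$yC_a=1+\frac{y\,(3-2y)^2/4}{(3y-y^2)/2}+y=1+\frac{(3-2y)^2}{2(3-y)}+y<1+\frac{3-2y}2+y=\frac52,$$
because $0<3-2y<3-y$. So $1/C_a>\frac25y_a$. Since $R\neq\emptyset$, (8) gives $\sum_{a\in R}1/C_a>\frac25\cdot5k=2k$, contradicting (11). $\square$

Step 5 shows where the deficit $5k$ comes from: it is $\frac52$ times the codimension $2k$.

## 7. Scale, minimize, delete: proof of Theorem 1

**Small sets.** *We dispose of sets with $|T|\le r+5k-1$.* For these (F3) gives $0\le\omega_i[T]\le5k$, so $s=0$ is admissible for $T$ in Theorem 1. If $n\le r+5k-1$, any order of deletion works. From now on let $n\ge r+5k$.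

We construct triples $(T,x,\gamma)$, with $T$ losing one element at a time, from $T=A$ down to $|T|=r+5k-1$, such that
$$x\in[0,1]^T,\qquad\sum_{a\in T}y_a=5k-1,\qquad\gamma\in[0,1],\qquad\Gamma(T,x,\gamma)\le33k+1. \tag{12}$$

**Why (12) suffices.** *We read off the bounds of Theorem 1.* Since $\Phi_i\ge0$, we have $\pm(p_i(x)-\gamma M_i)\le z_i^\pm$, so
$$|p_i(x)-\gamma M_i|\le\max z\le\Gamma\le33k+1 .$$
By (F2), $0\le\omega_i[T]-p_i(x)\le5k-1$. Adding,
$$-(33k+1)\le\omega_i[T]-\gamma M_i\le(5k-1)+(33k+1)=38k,$$
so $s=\gamma$ is admissible. Once $|T|=r+5k-1$, delete the remaining elements in any order, with $s=0$.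

**Initial triple.** *We need a starting point.* Let $T=A$, $x_a=1-\frac{5k-1}n$ for all $a$, and $\gamma=\big(1-\frac{5k-1}n\big)^r$. The deficit is $5k-1$. By (F1), $p_i(x)=\gamma\,\omega_i[A]=\gamma M_i$. So $z_i^\pm=\Phi_i\le3(5k-1)\le15k$ by (6), and $\Gamma\le15k+1$.

Now let $(T,x,\gamma)$ satisfy (12) with $|T|\ge r+5k$.

**Step (a): scaling.** *We raise the deficit from $5k-1$ to $5k$ and check that the contraction pays for the growth of $\Phi_i$.* Let
$$t=\frac1{|T|-5k+1}\le\frac1{r+1},\quad x'=(1-t)x,\quad y'=1-x'=y+tx,\quad\gamma'=(1-t)^r\gamma,\quad\tau=1-(1-t)^r .$$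
Since $\sum x_a=|T|-5k+1=1/t$, we get $\sum x_a'=|T|-5k$ and $\sum y_a'=5k$. By (F1),
$$p_i(x')-\gamma'M_i=(1-\tau)\big(p_i(x)-\gamma M_i\big).$$

*Growth of $\Phi_i$.* As $0\le y_a'-y_a=tx_a\le t$ and $0\le\kappa'\le\frac32$, we have $0\le\kappa(y_a')-\kappa(y_a)\le\frac32t$. Regard $\varphi_e$ as the function $G=\sum_{a\in e}\kappa_a-1+\prod_{a\in e}(1-\kappa_a)$ of the variables $\kappa_a\in[0,1]$. Its partial derivatives
$$\partial_aG=1-\prod_{b\in e\setminus a}(1-\kappa_b)$$
lie between $0$ and $\sum_{b\in e\setminus a}\kappa_b$ (union bound) and are nondecreasing in every variable. So on the segment from $(\kappa(y_a))_{a\in e}$ to $(\kappa(y_a'))_{a\in e}$ we have $\partial_aG\le\sum_{b\in e\setminus a}\kappa(y_b')$, and by the mean value theorem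
$$\varphi_e(y')-\varphi_e(y)\le\frac{3t}2\sum_{a\in e}\sum_{b\in e\setminus a}\kappa(y_b')=\frac{3t}2(r-1)\sum_{b\in e}\kappa(y_b').$$
Sum with the weights $\omega_i(e)$. By (1) and (4), $\sum_{e\subset T}\omega_i(e)\sum_{b\in e}\kappa(y_b')\le\sum_{b\in T}\kappa(y_b')\le\frac32\cdot5k=\frac{15k}2$. Including the term $\frac1n\sum_{a\in T}\kappa(y_a)$,
$$\Phi_i(y')-\Phi_i(y)\le\frac{3t}2(r-1)\frac{15k}2+\frac{|T|}n\cdot\frac{3t}2\le\frac{45}4kt(r-1)+\frac{45}4kt=\frac{45}4\,k\,tr .$$

*Comparison with $\tau$.* We have $tr\le\frac r{r+1}<1$. Since $1-t\le e^{-t}$ and $s\mapsto1-e^{-s}$ is concave and vanishes at $0$, we get $\tau\ge1-e^{-tr}\ge(1-e^{-1})\,tr$. Hence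
$$\Phi_i(y')-\Phi_i(y)\le\frac{45}4\cdot\frac e{e-1}\,k\tau\le18k\tau,$$
as $\frac e{e-1}<1.6$ and $\frac{45}4\cdot1.6=18$.

*Effect on $\Gamma$.* Let $z'$ denote the numbers belonging to $(T,x',\gamma')$. Since $\pm(p_i(x)-\gamma M_i)=z_i^\pm-\Phi_i(y)$ and $\Phi_i(y)\le15k$ by (6),
$$z_i'^\pm=(1-\tau)\big(z_i^\pm-\Phi_i(y)\big)+\Phi_i(y')=(1-\tau)z_i^\pm+\tau\Phi_i(y)+\big(\Phi_i(y')-\Phi_i(y)\big)\le(1-\tau)z_i^\pm+33k\tau .$$
By monotonicity, translation and convexity of $\Lambda$, together with $\Lambda(0)=1$,
$$\Gamma(T,x',\gamma')\le33k\tau+\Lambda\big((1-\tau)z+\tau\cdot0\big)\le33k\tau+(1-\tau)\Lambda(z)+\tau=(1-\tau)\Gamma(T,x,\gamma)+\tau(33k+1)\le33k+1 .$$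

**Step (b): minimizing.** *We create a zero coordinate without raising $\Gamma$.* Let $x''$ minimize $\Gamma(T,\cdot,\gamma')$ over the set $Q$ of Lemma 5. A minimizer exists because $Q$ is compact and $\Gamma$ is continuous. Since $x'\in Q$, we have $\Gamma(T,x'',\gamma')\le33k+1$. As $|T|\ge r+5k\ge5k$, Lemma 5 gives $a\in T$ with $x_a''=0$.

**Step (c): deleting.** *We return to the form (12) with one element fewer.* Replace $T$ by $T\setminus a$ and $x''$ by its restriction. The deficit drops by $y_a''=1$, from $5k$ to $5k-1$. No $p_i$ changes, because the lost products contain the factor $x_a''=0$. No $\Phi_i$ increases, because the lost terms $\omega_i(e)\varphi_e$ (for $e\ni a$) and $\frac1n\kappa(y_a'')$ are nonnegative. So no $z_i^\pm$ increases, nor does $\Gamma$, and (12) holds for the new triple with $\gamma'$ as its $\gamma$.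

Iterate until $|T|=r+5k-1$. This proves Theorem 1, and with it Corollary 2. $\square$

Equal degrees in $B$ enter through (F1): all the $p_i$ are homogeneous of the same degree $r$, so a single factor $1-\tau$ contracts all the discrepancies at once.

## 8. Bounds on the best constant: proof of Theorem 3

**Upper bounds.** For all $k\ge2$, $f_*(k)\le72k$ is Corollary 2. The bound $f_*(2)\le1$ was proved in Section 3: in the setting of Corollary 2 we have $M_1=M_2$, and with $A_j=A\setminus T_{n-j}$ the difference in (2) is $\Delta|D(T_{n-j})|\le cm$ by (3).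

**The bound $f_*(k)\ge1$.** *We need a graph whose first step is already unbalanced by $cm$.* Take $r=1$, $m=3$, $c=\frac13$, $|A|=3k$, and a perfect matching between $A$ and $B$. Then $cm=1$. The set $A_1$ has exactly one neighbor in total, so some difference equals $1=cm$. With the upper bound, $f_*(2)=1$.

**The bound $f_*(k)\ge\frac14\sqrt k$ for $k\ge4$.** *We build a graph with $r=1$ from a Hadamard matrix, and use that any half of the columns has spread-out row sums.*

Let $K$ be the largest power of $2$ with $K\le k$. Then $K\ge4$ and $K>k/2$. The Sylvester–Hadamard matrices are defined by $\mathcal H_1=(1)$ and $\mathcal H_{2K}=\begin{pmatrix}\mathcal H_K&\mathcal H_K\\\mathcal H_K&-\mathcal H_K\end{pmatrix}$. By induction they have entries $\pm1$, pairwise orthogonal rows and pairwise orthogonal columns, and first row and first column all $1$. Let $(h_{ia})=\mathcal H_K$.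

*The graph.* With $r=1$ every vertex of $B$ has one neighbor, so a graph is given by the vectors $d(a)=(d_i(a))_i$, where $d_i(a)$ is the number of neighbors of $a$ in $B_i$. Let $A$ consist of

* $K-1$ vertices of the first kind, one for each column $a=2,\dots,K$, with $d_i(a)=\frac{1+h_{ia}}2\in\{0,1\}$ for $i\in[K]$;
* $K/2$ vertices of the second kind, with $d=(0,1,\dots,1)$.

For $K<i\le k$ let $d_i=d_2$. *We check that the blocks have equal size.* Block $1$ has total degree $K-1$, since $h_{1a}=1$. For $2\le i\le K$, row $i$ is orthogonal to the first row and $h_{i1}=1$, so $\sum_{a=2}^Kh_{ia}=-1$. The total degree is $\frac{(K-1)-1}2+\frac K2=K-1$. The blocks $i>K$ copy block $2$. So $m=K-1$. All degrees of vertices of $A$ into a block are at most $1=cm$ with $c=\frac1{K-1}\le\frac13<\frac12$. The graph is admissible.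

*The unavoidable set.* Along any chain the number of vertices of the first kind in $A_j$ grows from $0$ (in $\emptyset$) to $K-1\ge K/2$ in steps of $0$ or $1$, so some $A_j$ contains exactly $K/2$ of them. Let $S$ be the set of the corresponding columns, and $D_i=\sum_{a\in S}h_{ia}$. If $A_j$ contains $\ell$ vertices of the second kind, then for $2\le i\le K$
$$|N(A_j,B_i)|=\sum_{a\in S}\frac{1+h_{ia}}2+\ell=\frac12D_i+\frac K4+\ell,$$
where only the first term depends on $i$.

*The spread of the $D_i$.* The vector $(D_i)_{i\in[K]}$ is the sum of $K/2$ pairwise orthogonal columns of squared length $K$, so $\sum_{i=1}^KD_i^2=\frac{K^2}2$. These columns are orthogonal to the first, so $\sum_{i=1}^KD_i=0$. Also $D_1=\frac K2$. Hence over the $K-1$ indices $i=2,\dots,K$ the mean of $D_i$ is $-\frac{K/2}{K-1}$, the mean of $D_i^2$ is $\frac{K^2/4}{K-1}$, and the variance is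
$$\frac{K^2/4}{K-1}-\frac{(K/2)^2}{(K-1)^2}=\frac{K^2(K-2)}{4(K-1)^2}\ge\frac{K-2}4 .$$
By Popoviciu's inequality, a variance is at most $\frac14$ of the squared range: the variance is at most the mean square distance to the midpoint of the range, and every such distance is at most half the range. So the range of the $D_i$, $2\le i\le K$, is at least $\sqrt{K-2}$. The range of $|N(A_j,B_i)|$ is therefore at least
$$\frac12\sqrt{K-2}\ge\frac12\sqrt{\frac K2}\ge\frac12\sqrt{\frac k4}=\frac14\sqrt k,$$
using $K-2\ge\frac K2$ for $K\ge4$ and $K>\frac k2$. Since $cm=1$, this gives $f_*(k)\ge\frac14\sqrt k$. $\square$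

The exact order of $f_*(k)$ between $\sqrt k$ and $k$ is not determined by these arguments.
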